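# Finitely many bricks over $k\,PSU_3(3)$ in characteristic $2$

## 1. A short list of hyperfocal subgroups, and tests of its completeness

Fix an algebraically closed field $k$ of characteristic $p>0$. Algebras are finite dimensional $k$-algebras, and modules are finitely generated left modules. Which finite groups $G$ have a group algebra $kG$ with only finitely many bricks? There is a list of cases where this is so, and it is expressed through a single $p$-subgroup of $G$. The answer that one first guesses is that the list is complete. We state the guess precisely, test it on small groups, and later meet a simple group of order $6048$ at which it breaks.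

**Definition (brick).** A module $M$ is a *brick* if $\operatorname{End}(M)$ is a division ring (hence equal to $k$).

Simple modules are bricks. Over the path algebra of $1\to2$ the indecomposable module with dimension vector $(1,1)$ is a brick that is not simple.

**Definition ($\tau$-tilting finite).** Let $\tau$ be the Auslander–Reiten translation. A module $M$ is *$\tau$-rigid* if $\operatorname{Hom}(M,\tau M)=0$, and *support $\tau$-tilting* if moreover the number of its pairwise nonisomorphic indecomposable summands equals the number of simple modules that occur in it as composition factors. By Demonet, Iyama and Jasso the following conditions on $\Lambda$ are equivalent, and $\Lambda$ is called *$\tau$-tilting finite* if they hold: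

- there are only finitely many isoclasses of basic support $\tau$-tilting $\Lambda$-modules;
- there are only finitely many isoclasses of indecomposable $\tau$-rigid $\Lambda$-modules;
- there are only finitely many isoclasses of bricks over $\Lambda$;
- every torsion class in $\operatorname{mod}\Lambda$ is functorially finite.

We work with the second and the third condition. All conditions are invariant under Morita equivalence.

**Definition (hyperfocal subgroup).** Let $O^p(G)$ be the smallest normal subgroup of $G$ whose quotient is a $p$-group. A *$p$-hyperfocal subgroup* of $G$ is a subgroup $R=S\cap O^p(G)$ with $S$ a Sylow $p$-subgroup of $G$.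

If $G$ is a $p$-group then $O^p(G)=1$ and $R=1$. If $G$ is nonabelian simple of order divisible by $p$ then $O^p(G)=G$ and $R$ is a Sylow $p$-subgroup.

**Proposition (known).** Let $R$ be a $p$-hyperfocal subgroup of a finite group $G$. Then $kG$ is $\tau$-tilting finite if one of the following holds:

1. $R$ is cyclic (including the trivial group);
2. $p=2$ and $R$ is isomorphic to a dihedral, semidihedral or generalized quaternion group. Here the Klein four group counts as the dihedral group of order $4$.

**Conjecture.** The converse also holds: if $kG$ is $\tau$-tilting finite, then either $R$ is cyclic, or $p=2$ and $R$ is dihedral, semidihedral or generalized quaternion.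

The Conjecture is the guess; the source of the problem is Naoya Hiramae, Yuta Kozakai, "$\tau$-Tilting finiteness of group algebras of semidirect products of abelian $p$-groups and abelian $p'$-groups", arXiv:2405.10021 (2024). One tiny lemma will be used over and over.

**Lemma B.** A central element of an algebra that lies in the radical annihilates every brick.

*Proof.* A central element acts on a module $M$ as an endomorphism. A radical element is nilpotent, so this endomorphism is nilpotent. In a division ring a nilpotent element is zero. $\square$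

**Test 1: $p$-groups.** If $G$ is a $p$-group then $R=1$ is on the list. The algebra $kG$ is local with residue field $k$. If $M\ne0$ is not simple, then $M\to\operatorname{top}M\to k\to\operatorname{soc}M\cap\operatorname{rad}M\subseteq M$, with suitable nonzero maps, is a nonzero nilpotent endomorphism when $\operatorname{rad}M\neq0$; when $\operatorname{rad}M=0$, $M=k^n$. So $k$ is the only brick.

**Test 2: $A_4$ with $p=2$.** Here $R=V=\langle g,h\rangle$ is the Klein four group, which is on the list. Let $c\in A_4$ have order $3$, with $g\mapsto h\mapsto gh\mapsto g$ under conjugation, and let $\omega\in k$ be a primitive cube root of $1$. Put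
$$x=g+\omega^2h+\omega gh,\qquad y=g+\omega h+\omega^2gh .$$
Then $cxc^{-1}=\omega x$, $cyc^{-1}=\omega^2y$, both lie in the augmentation ideal, and $x^2=y^2=1+\omega+\omega^2=0$. The square of the augmentation ideal is spanned by the $c$-fixed element $1+g+h+gh$, so $x,y$ are independent modulo it, and $kV$ is generated by $x,y$. The element $xy$ commutes with $x,y,c$, so it is central, and it is radical. By Lemma B every brick is a module over $kA_4/(xy)$, an algebra with radical square zero. Its simples are $S_0,S_1,S_2$ ($c$ acts on $S_i$ as $\omega^i$); $x$ raises the index by one and $y$ lowers it by one.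

Let $M$ be a brick over an algebra with $\operatorname{rad}^2=0$. No simple $S$ can occur both in $\operatorname{top}M$ and in $\operatorname{rad}M$: otherwise $M\to\operatorname{top}M\to S\to\operatorname{rad}M\subseteq M$ would be a nonzero endomorphism with square zero. So $M$ is a representation of a bipartite quiver whose sources and sinks are disjoint sets of vertices. For $A_4$, with three vertices and one arrow between any two in each direction, these quivers have connected components of type $A_1$, $A_2$ or $A_3$. They have finitely many indecomposables, so $kA_4$ has finitely many bricks.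

**Test 3: $(C_3\times C_3)\rtimes C_2$ with $p=3$.** Let $P=\langle g,h\rangle\cong C_3^2$ and let $j$ of order $2$ invert $P$. As $[P,j]=P$, $O^3(G)=G$ and $R=P$ is not on the list. Put $X=g-g^{-1}$, $Y=h-h^{-1}$. Then $jXj=-X$, $jYj=-Y$, and $X\equiv2(g-1)$, $Y\equiv 2(h-1)$ modulo $\operatorname{rad}^2(kP)$, so $kP/\operatorname{rad}^2=k\oplus kX\oplus kY$. For $\lambda\in k$ let $M_\lambda$ have basis $m_0,m_1$ with $jm_0=m_0$, $jm_1=-m_1$, $Xm_0=m_1$, $Ym_0=\lambda m_1$, $Xm_1=Ym_1=0$. A homomorphism $M_\lambda\to M_\mu$ commutes with $j$, so it is $m_0\mapsto\alpha m_0$, $m_1\mapsto\beta m_1$. Commuting with $X$ gives $\alpha=\beta$, and commuting with $Y$ gives $\alpha(\lambda-\mu)=0$. So the $M_\lambda$ are pairwise nonisomorphic bricks, and $kG$ is not $\tau$-tilting finite, as the guess predicts.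

## 2. $SL_3(5)$: infinitely many bricks with $R\cong C_4\wr C_2$

The next test is on a simple group. In this section $p=2$ and $G=SL_3(5)$, of order $372000=2^5\cdot11625$; it is simple. Let $T\cong C_4^2$ be the diagonal torus, $U$ the upper unitriangular group (order $125$), and $N=N_G(T)=T\rtimes S_3$, with the complement $S_3=\{\operatorname{sgn}(\pi)P_\pi\}$ of signed permutation matrices. Then $T\rtimes\langle\text{transposition}\rangle$ consists of $\operatorname{diag}(\alpha,\beta,(\alpha\beta)^{-1})$ together with a swap of $\alpha$ and $\beta$; it is $C_4\wr C_2$, of order $32$, so it is a Sylow $2$-subgroup and $R\cong C_4\wr C_2$. This is not on the list: $C_4\wr C_2$ has exponent $8$ (since $((\alpha,1)\sigma)^2=(\alpha,\alpha)$ for the swap $\sigma$), whereas the cyclic, dihedral, semidihedral and generalized quaternion groups of order $32$ contain elements of order $16$. The guess predicts infinitely many bricks. It is right here.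

**Lemma C.** Let $\epsilon$ be an idempotent of an algebra $\mathcal A$, and $V$ a brick over $\epsilon\mathcal A\epsilon$. Then there is a brick $M$ over $\mathcal A$ with $\epsilon M\cong V$.

*Proof.* Let $M$ be the image of the natural map $\mathcal A\epsilon\otimes_{\epsilon\mathcal A\epsilon}V\to\operatorname{Hom}_{\epsilon\mathcal A\epsilon}(\epsilon\mathcal A,V)$. Multiplying by $\epsilon$ (an exact functor) turns this map into the identity of $V$, so $\epsilon M=V$. As a quotient of the left hand side, $M$ is generated by $\epsilon M$, so an endomorphism of $M$ is determined by its restriction to $V$: $\operatorname{End}(M)\to\operatorname{End}(V)$ is injective. An endomorphism of $V$ acts on both sides compatibly, hence on the image, so the map is onto. $\square$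

**Step 2.1: the structure of $H=e_UkGe_U$.** We want an algebra of the form $\epsilon kG\epsilon$ with visible modules. Let $e_U=|U|^{-1}\sum_{u\in U}u$. By the Bruhat decomposition $G=\bigsqcup_{n\in N}UnU$, $H$ has basis $T_n=e_Une_U$, $n\in N$. Write $\ell(n)$ for the length of the image of $n$ in $S_3$.

If $\ell(nn')=\ell(n)+\ell(n')$ then $T_nT_{n'}=T_{nn'}$. Indeed $U=U_1U_2$, where $U_1=U\cap n^{-1}Un$ and $U_2$ is generated by the root subgroups of the positive roots $\beta$ that $n$ makes negative. As the lengths add, $n'^{-1}$ keeps these $\beta$ positive. So in $e_Un\,u_1u_2\,n'e_U$ the factor $u_1$ moves to the left across $n$ into $U$, the factor $u_2$ moves to the right across $n'$ into $U$, and both are absorbed.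

For a simple reflection $s$ let $n_s=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ and $h_s(h)=\operatorname{diag}(h,h^{-1})$ in the corresponding $SL_2$, and let $X_s=\{x(d)\}$ be its upper unitriangular group. For $d\ne0$,
$$n_sx(d)n_s=\begin{pmatrix}-1&0\\d&-1\end{pmatrix}=x(-d^{-1})\,h_s(-d^{-1})\,n_s\,x(-d^{-1}).$$
Write $U=U_1X_s$ with $n_sU_1n_s^{-1}\subseteq U$; the $U_1$-part is absorbed on the left, so $T_{n_s}^2=\frac15\sum_de_Un_sx(d)n_se_U$. Since $\frac15=1$ in $k$,
$$T_{n_s}^2=T_{n_s^2}+N_sT_{n_s},\qquad N_s=\sum_{h\in\mathbb F_5^\times}h_s(h).\tag{1}$$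

**Step 2.2: $kN$-modules killed by the $N_s$ are $H$-modules.** Let $I$ be the ideal of $kN$ generated by the $N_s$. The linear map $T_n\mapsto n$ from $H$ to $kN/I$ is an algebra map. As the $T_t$ ($t\in T$) and the $T_{n_s}$ generate $H$, it suffices to test products with these on the left. First, $T_tT_n=T_{tn}$. Next, $T_{n_s}T_n=T_{n_sn}$ if the lengths add. If they do not, write $n=n_sn''$ with $\ell(n'')=\ell(n)-1$; then $T_n=T_{n_s}T_{n''}$ and by (1)
$$T_{n_s}T_n=(T_{n_s^2}+N_sT_{n_s})T_{n''}\mapsto n_s^2n''+N_sn_sn''\equiv n_sn .$$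
The map $H\to kN/I$ is onto, so homomorphisms between modules over $kN/I$ are the same over both algebras.

**Step 2.3: a one-parameter family.** We now write down modules on which all $N_s$ vanish. If $g$ generates the coroot subgroup $h_s(\mathbb F_5^\times)\cong C_4$ then $N_s=1+g+g^2+g^3=(g-1)^3\in\operatorname{rad}^3(kT)$. So any $kN$-module killed by $\operatorname{rad}^3(kT)$ will do.

Let $S_3=\langle\mathsf c,\sigma\rangle$, $\mathsf c^3=\sigma^2=1$. The space $\operatorname{rad}(kT)/\operatorname{rad}^2(kT)\cong k\otimes T/T^2$ is the $2$-dimensional irreducible $S_3$-module (the vectors of sum zero in $\mathbb F_2^3$, extended to $k$). As $\mathsf c$ has odd order, we may choose $x\in\operatorname{rad}(kT)$, nonzero modulo $\operatorname{rad}^2$, with $\mathsf cx\mathsf c^{-1}=\omega x$, where $\omega$ is a primitive cube root of $1$. Put $y=\sigma x\sigma$; then $\mathsf cy\mathsf c^{-1}=\omega^2y$. So $x,y$ span $\operatorname{rad}/\operatorname{rad}^2$, and $kT/\operatorname{rad}^3\cong k[x,y]/(x,y)^3$ (both have dimension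 $6$).

For $\lambda\in k^\times$ let $M_\lambda=M_0\oplus M_1\oplus M_2$ with $M_0=\langle u,v\rangle$, $M_1=\langle r,q\rangle$, $M_2=\langle r',q'\rangle$. Let $\mathsf c$ act on $M_j$ as $\omega^j$; let $\sigma u=u+v$, $\sigma v=v$, and let $\sigma$ interchange $r,r'$ and $q,q'$. Then $\sigma^2=1$ and $\sigma\mathsf c\sigma=\mathsf c^{-1}$. Let
$$x:\ v\mapsto r,\ u\mapsto\lambda q,\ r\mapsto q',\ \ q,r',q'\mapsto0 .$$
Then $y=\sigma x\sigma$ acts by
$$y:\ v\mapsto r',\ u\mapsto r'+\lambda q',\ r'\mapsto q,\ \ q',r,q\mapsto0 .$$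
The map $x$ raises the index $j$ modulo $3$ by one and $y$ lowers it by one, as $\mathsf cx\mathsf c^{-1}=\omega x$ and $\mathsf cy\mathsf c^{-1}=\omega^2y$ require. On all basis vectors $xy=yx=0$; the longest chains are $v\mapsto r\mapsto q'\mapsto0$ for $x$ and $v\mapsto r'\mapsto q\mapsto0$ for $y$, and $yu=r'+\lambda q'\mapsto q\mapsto0$, so $x^3=y^3=0$. Hence $(x,y)^3$ acts as zero, $M_\lambda$ is a $kN$-module killed by $\operatorname{rad}^3(kT)$, and it is an $H$-module by Step 2.2.

**Step 2.4: these are pairwise nonisomorphic bricks.** Let $f:M_\lambda\to M_\mu$ be a homomorphism. Commuting with $\mathsf c$ and $\sigma$ gives $fu=\alpha u+\beta v$, $fv=\alpha v$. Then $fr=fxv=xfv=\alpha r$, and $fq=fy\sigma r=y\sigma fr=\alpha q$; applying $\sigma$, $fr'=\alpha r'$ and $fq'=\alpha q'$. Finally $fxu=xfu$ reads $\lambda\alpha q=\alpha\mu q+\beta r$, so $\beta=0$ and $\alpha(\lambda-\mu)=0$. So $\operatorname{End}(M_\lambda)=k$ and $\operatorname{Hom}(M_\lambda,M_\mu)=0$ for $\lambda\ne\mu$. By Lemma C with $\epsilon=e_U$, $k\,SL_3(5)$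 has infinitely many bricks. It is $\tau$-tilting infinite.

## 3. The same wreath product in $SU_3(3)$: where the torus argument stops

**Theorem 1.** Let $p=2$ and $G=SU_3(3)=PSU_3(3)$ (simple, order $6048=2^5\cdot3^3\cdot7$). Its $2$-hyperfocal subgroup is a Sylow $2$-subgroup $R\cong C_4\wr C_2$, which is neither cyclic, dihedral, semidihedral nor generalized quaternion; but $kG$ is $\tau$-tilting finite. Hence the Conjecture is false.

**Theorem 2.**
(a) (any $p$) If $N\trianglelefteq G$ has $p$-power index and $kN$ is $\tau$-tilting finite, then $kG$ is $\tau$-tilting finite. Hence for $p=2$ every finite group $G$ with $O^2(G)\cong PSU_3(3)\times K$, $|K|$ odd (e.g. $PSU_3(3)\times P$ with $P$ a $2$-group, or $G_2(2)$), is a counterexample, with hyperfocal subgroup $C_4\wr C_2$.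
(b) For $p=2$, $SL_3(5)$ also has hyperfocal subgroup $C_4\wr C_2$, but $k\,SL_3(5)$ is $\tau$-tilting infinite. So no criterion depending only on the isomorphism type of $R$ characterizes $\tau$-tilting finiteness of $kG$.

The sensible first move on $SU_3(3)$ is to repeat Section 2: take the unipotent group $U$ of order $27$ and look for bricks over $e_UkGe_U$. It stops at once. We shall see in Section 4 that $kGe_U$ is the indecomposable projective cover of the trivial module, so $e_UkGe_U$ is local, and as in Test 1 its only brick is $k$. The cheap test on the radical square zero quotient gives nothing either: the principal block turns out to have the quiver $k\rightleftarrows A\rightleftarrows C$, and by the argument of Test 2 the quotient by $\operatorname{rad}^2$ has finitely many bricks.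

So we try to prove finiteness. The basic algebra $\Lambda$ of the principal block has dimension $108$. The way in is Lemma B: the centre of $kG$ is so large that the radical central elements, used in three rounds, force every brick to live over a monomial algebra $\Psi$ of dimension $20$. For $\Psi$ we prove finiteness with $g$-vectors, which we now recall.

**Definition (2-term complexes, $g$-vectors).** A *2-term complex* over $\Lambda$ is a complex $X=(X^-\to X^+)$ of projective modules in degrees $-1,0$. It is *presilting* if $\operatorname{Hom}(X,X[1])=0$ in the homotopy category, and *silting* if it also generates the bounded homotopy category of projectives as a thick subcategory. Its *$g$-vector* is $[X^+]-[X^-]\in K_0(\operatorname{proj}\Lambda)$.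

From Adachi, Iyama and Reiten, *$\tau$-tilting theory*, quoted as [AIR], we use:

- (F1) indecomposable 2-term presilting complexes correspond bijectively to indecomposable $\tau$-rigid modules and shifted indecomposable projectives;
- (F2) 2-term presilting complexes are determined up to isomorphism by their $g$-vectors ([AIR], Theorem 5.5).

Only for Theorem 2(a) we also use three more facts:

- (F3) every 2-term presilting complex is a summand of a 2-term silting complex;
- (F4) the $g$-vectors of the indecomposable summands of a basic 2-term silting complex form a basis of $K_0(\operatorname{proj}\Lambda)$;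
- (F5) a basic almost complete 2-term silting complex has exactly two completions.

**Lemma A.** Let $V^1,\dots,V^m$ be 2-term presilting complexes over $\Lambda$ such that every $v\in K_0(\operatorname{proj}\Lambda)$ has a positive multiple which is a nonnegative integral combination of $g$-vectors of direct summands of one $V^j$. Then $\Lambda$ is $\tau$-tilting finite.

*Proof.* Let $D$ be indecomposable 2-term presilting. For some $n>0$ the complex $D^n$ has the same $g$-vector as some $V\in\operatorname{add}V^j$. Both are presilting, so $D^n\cong V$ by (F2), and $D$ is a summand of $V^j$ by Krull–Schmidt. So there are finitely many such $D$, and by (F1) finitely many indecomposable $\tau$-rigid modules. $\square$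

**How to test the presilting condition.** For 2-term complexes $X,Y$ put $M_Y=\operatorname{coker}(Y^-\to Y^+)$. Then
$$\operatorname{Hom}(X,Y[1])=\operatorname{coker}\bigl(\operatorname{Hom}(X^+,M_Y)\to\operatorname{Hom}(X^-,M_Y)\bigr).\tag{2}$$
Indeed, a chain map $X\to Y[1]$ is any map $X^-\to Y^+$, modulo those that factor through $X^-\to X^+$ or through $Y^-\to Y^+$. As $X^-$ is projective, dividing by the latter gives $\operatorname{Hom}(X^-,M_Y)$; as $X^+$ is projective, every map $X^+\to M_Y$ lifts to $Y^+$. For idempotents $e_i$ and $P_i=\Lambda e_i$, a map $P_j\to P_i$ is right multiplication by some $x\in e_j\Lambda e_i$, and it induces $e_iM\to e_jM$, $m\mapsto xm$, on $\operatorname{Hom}(-,M)$.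

**Example.** Let $\Lambda$ be the path algebra of $1\xrightarrow{a}2$, so $P_1=\langle e_1,a\rangle$, $P_2=\langle e_2\rangle$. Let $X=(P_2\xrightarrow{a}P_1)$, with $g$-vector $(1,-1)$ and $M_X=S_1$. The condition $\operatorname{Hom}(X,Y[1])=0$ says that $a:e_1M_Y\to e_2M_Y$ is onto; this holds for $M=P_1$ and for $M=S_1$. For $P_j[1]$ the condition is $e_jM=0$. So $P_1\oplus P_2$, $X\oplus P_1$, $X\oplus P_2[1]$, $P_1[1]\oplus P_2[1]$, $P_1[1]\oplus P_2$ are presilting. Their cones cover the plane; e.g. for $p,r\ge0$, $(p,-r)=rX+(p-r)P_1$ if $r\le p$, and $pX+(r-p)P_2[1]$ if $r\ge p$. By Lemma A the algebra is $\tau$-tilting finite. Section 8 does the same in dimension three.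

## 4. $SU_3(3)$: subgroups, characters and the simple modules $k$, $A$, $C$

From here to the end of Section 8, $p=2$. Let $\mathbb F_9^\times=\langle\zeta\rangle$, $\iota=\zeta^2$, $\bar x=x^3$, and let $G$ be the special unitary group of the form $x_1\bar y_3+x_2\bar y_2+x_3\bar y_1$. It is simple of order $6048$.

**Step 4.1: the Sylow $2$-subgroup.** With respect to an orthonormal basis, the matrices $\operatorname{diag}(\alpha,\beta,(\alpha\beta)^{-1})$ with $\alpha^4=\beta^4=1$ and the matrix (swap of the first two coordinates)$\,\oplus(-1)$, of determinant $1$, generate a group $C_4\wr C_2$ of order $32$. So it is a Sylow $2$-subgroup. As $G$ is nonabelian simple, $O^2(G)=G$ and $R\cong C_4\wr C_2$, which is not on the list, as seen in Section 2.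

**Step 4.2: the Borel subgroup.** We fix names for the subgroups used in all computations. Let
$$u(\alpha,\xi)=\begin{pmatrix}1&-\alpha^3&\xi\\0&1&\alpha\\0&0&1\end{pmatrix}\quad(\xi+\xi^3+\alpha^4=0),\qquad U=\{u(\alpha,\xi)\}.$$
One multiplies out
$$u(\alpha,\xi)u(a,x)=u(\alpha+a,\ \xi+x-\alpha^3a).$$
Hence $|U|=27$, $U$ has exponent $3$ (as $u(\alpha,\xi)^2=u(2\alpha,2\xi-\alpha^4)$ and $u(\alpha,\xi)^3=u(0,3\xi-3\alpha^4)=1$), and $Z:=Z(U)=\{u(0,\xi)\}$ has order $3$: $U$ is extraspecial. Let
$$t=\operatorname{diag}(\zeta,\zeta^2,\zeta^{-3}),\quad T=\langle t\rangle\cong C_8,\quad tu(\alpha,\xi)t^{-1}=u(\zeta^5\alpha,\zeta^4\xi),\quad B=UT,$$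
$$s=\operatorname{antidiag}(1,-1,1),\qquad s^2=1,\qquad sts=t^{-3}=t^5 .$$
In particular $t$ inverts $Z$ (as $\zeta^4=-1$). The group $G$ is 2-transitive on the $28$ isotropic points; $B$ is the stabilizer of $\infty=[1:0:0]$; and $U$ is regular on the other $27$ points, which are $u(a,x)p_0=[x:a:1]$ with $p_0=[0:0:1]=s\infty$. Also $G=B\sqcup BsB=\bigsqcup_jUt^j\sqcup\bigsqcup_jUst^jU$.

As $t$ acts on $U/Z\cong\mathbb F_9$ as multiplication by $\zeta^5$, a generator of $\mathbb F_9^\times$, and as all linear characters of $\mathbb F_9$ arise from one nontrivial one by multiplying the argument by a scalar, $T$ permutes the $8$ nontrivial linear characters of $U$ regularly. Fix one of them, $\psi$. Let $\theta,\bar\theta$ be the two $3$-dimensional irreducible characters of $U$. As $t$ inverts $Z$, it interchanges them, and $t^2$ fixes them.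

**Step 4.3: the character table.** From the ATLAS we take the following values. The second row gives the class sizes; $7c,21c,\overline{28}$ are the complex conjugates of $7b,21b,28$; $u+u'=1$.

| | 1A | 3A | 3B | 4A | 8A | 8B | 12A | 7A |
|-|-|-|-|-|-|-|-|-|
| size | 1 | 56 | 672 | 63 | 756 | 756 | 504 | 864 |
| 1 | 1 | 1 | 1 | 1 | 1 | 1 | 1 | 1 |
| 6 | 6 | −3 | 0 | −2 | 0 | 0 | 1 | −1 |
| 7a | 7 | −2 | 1 | 3 | −1 | −1 | 0 | 0 |
| 7b | 7 | −2 | 1 | $-1-2i$ | $i$ | $-i$ | $-1+i$ | 0 |
| 14 | 14 | 5 | −1 | 2 | 0 | 0 | −1 | 0 |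
| 21a | 21 | 3 | 0 | 1 | −1 | −1 | 1 | 0 |
| 21b | 21 | 3 | 0 | $-3+2i$ | $i$ | $-i$ | $-i$ | 0 |
| 27 | 27 | 0 | 0 | 3 | 1 | 1 | 0 | −1 |
| 28 | 28 | 1 | 1 | $4i$ | 0 | 0 | $i$ | 0 |
| 32, 32′ | 32 | −4 | −1 | 0 | 0 | 0 | 0 | $u,u'$ |

The $2$-regular classes are 1A, 3A, 3B, 7A, 7B.

**Step 4.4: restrictions to $U$.** We need to know which elements of $U$ lie in 3A. Conjugates of $U$ belonging to distinct points intersect trivially, because $U$ is regular on the points other than $\infty$. As $t$ inverts $Z$, the conjugates of elements of $Z\setminus1$ form one class, of size $28\cdot2=56$. So this class is 3A, it meets $U$ in $Z\setminus1$, and $U\setminus Z\subset$ 3B. Comparing values ($\theta+\bar\theta$ is $6,-3,0$ on $1$, $Z\setminus1$, $U\setminus Z$; the sum of the nontrivial linear characters is $8,8,-1$):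

- $6|_U=\theta+\bar\theta$;
- $14|_U=$ (all $8$ nontrivial linear characters) $+\theta+\bar\theta$;
- $32|_U$ and $32'|_U$ contain $1_U$ with multiplicity $\frac1{27}(32-8-24)=0$, and $\psi$ with multiplicity $\frac1{27}(32-8+3)=1$, since $\psi$ sums to $-3$ over $U\setminus Z$.

**Step 4.5: the simple modules.** The characters $32,32'$ have defect zero, so they give two simple blocks (matrix algebras) and two irreducible Brauer characters. Let $\varphi_6,\varphi_{14}$ be the restrictions of $6,14$ to $2$-regular classes. From the table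
$$7=1+\varphi_6,\quad21=1+\varphi_6+\varphi_{14},\quad27=1+2\varphi_6+\varphi_{14},\quad28=2\cdot1+2\varphi_6+\varphi_{14}.\tag{3}$$
There are $5-2=3$ further irreducible Brauer characters. By surjectivity of the decomposition map they form a $\mathbb Z$-basis of the span of $1,\varphi_6,\varphi_{14}$. The character $\varphi_6$ is irreducible already on $B$, as $T$ swaps $\theta,\bar\theta$. Let $\varphi'$ be the third one. Since $1,\varphi_6,\varphi'$ and $1,\varphi_6,\varphi_{14}$ are bases of the same lattice, $\varphi'$ has coefficient $\pm1$ in $\varphi_{14}$, hence $1$, as multiplicities are nonnegative: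
$$\varphi_{14}=\varphi'+m_1\cdot1+m_6\varphi_6,\qquad m_1,m_6\ge0 .$$
Here $m_1=0$, as $1_U$ does not occur in $14|_U$, and $m_6\le1$, as $\theta$ occurs once in $14|_U$ and once in $6|_U$. If $m_6=1$ then $\varphi'(1)=8$ and $\varphi'(3A)=5+3=8$, so elements of 3A act trivially. As $G$ is simple, all of $G$ acts trivially on this irreducible module of dimension $8$, a contradiction. So $\varphi_{14}$ is irreducible.

Thus $kG$ has the principal block $\mathcal B$ with simples $k$, $A$ ($\dim6$), $C$ ($\dim14$), joined by (3), and two simple blocks. The three simples are self-dual, as their Brauer characters are real. By (3) the multiplicities of $(k,A,C)$ are $(1,0,0)$ in $1$; $(0,1,0)$ in $6$; $(1,1,0)$ in the three $7$'s; $(0,0,1)$ in $14$; $(1,1,1)$ in the three $21$'s; $(1,2,1)$ in $27$; $(2,2,1)$ in $28,\overline{28}$. So the Cartan numbers include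
$$c_{CC}=7,\qquad c_{CA}=9,\qquad c_{Ck}=8,\tag{4}$$
and $c_{kk}=16$, $c_{kA}=16$, $c_{AA}=19$; the basic algebra has dimension $16+19+7+2(16+8+9)=108$.

By Step 4.4: among $k,A,C$ the $\psi$-isotypic part is nonzero only in $C$, where it has dimension $1$; $A^U=C^U=0$; and $\theta$ has multiplicity $0,1,1$ in $k,A,C$. Let $e_U,e_\psi\in kU$ be the idempotents of $1_U,\psi$. The multiplicity of $P(S)$ in $kGe$ is $\dim eS$, so
$$kGe_U=P(k),\qquad kGe_\psi=P(C)\oplus32\oplus32'.\tag{5}$$

## 5. The Ext-quiver $k\rightleftarrows A\rightleftarrows C$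

We compute all $\operatorname{Ext}^1$ between $k,A,C$. Put $\vartheta=1+t\in kT$, so $\vartheta^8=0$. As $t$ normalizes $U$, $kT$ acts on $P(k)=kGe_U$ from the right. Let
$$Y=P(k)/P(k)\vartheta\cong k[G/B],$$
the permutation module on the $28$ points. Its character is $1+27$, so its composition factors are $k^2,A^2,C$. For a simple $S$ in $\mathcal B$, $\operatorname{Hom}(S,Y)=\operatorname{Hom}_B(S,k)$, which is $0$ for $A,C$ (no trivial constituent on $U$) and $1$-dimensional for $k$. So $\operatorname{soc}Y=k$, and as $Y$ is self-dual, $\operatorname{top}Y=k$. Let $X=\operatorname{rad}Y/\operatorname{soc}Y$; it is self-dual with factors $A^2,C$.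

**Step 5.1: $X$ is uniserial with layers $A/C/A$.** This step yields everything about extensions with $k$, and shows that $A$ and $C$ extend nontrivially. Let $D=kG\,e_\psi Y$. Since $Y$ contains $C$ once, $e_\psi Y$ is $1$-dimensional, and $D$ is a quotient of $P(C)$ by (5). So $\operatorname{top}D=C$, hence $D\ne Y$ and $D\subseteq\operatorname{rad}Y$; also $\operatorname{soc}Y\subseteq D$.

*Elements of $D$.* As $Y|_U=k\infty\oplus kUp_0$ with $kUp_0$ regular, $e_\psi Y=k\,e_\psi p_0$. As $tp_0=p_0$ and $T$ is transitive on the nontrivial linear characters, $D$ contains $e_{\psi'}p_0$ for all of these. Their sum is $(e_Z-e_U)p_0$, where $e_Z=\sum_{z\in Z}z$ (note $\frac13=1$ in $k$). Adding its image under $u\in U$, we get $e_Z(p_0+up_0)\in D$. Call *block* the set of $4$ isotropic points on a hyperbolic line. For $v\in U$ the block through $\infty$ and $vp_0=[x:a:1]$ is $\{\infty\}\cup Zvp_0$, since the isotropic points $[x':a:1]$ are those with $x'-x$ in the kernel of $\xi\mapsto\xi+\xi^3$. Identify a block with the sum of its points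 in $Y$. In characteristic $2$ the point $\infty$ cancels, so $D$ contains the sum of any two blocks through $\infty$ (translate by $U$), hence, translating by $G$, of any two intersecting blocks.

*A factor $A$.* Let $\ell^*=\{[1:a:1]:a^4=1\}$. These are isotropic, as $1+1+a^4=0$, and they are all isotropic points of the line $x_1=x_3$, so $\ell^*$ is a block. Let $\ell'$ be the block through $\infty$ and $[1:1:1]$. The blocks intersect, so $\ell^*+\ell'\in D$. The idempotent $e_\theta\in kU$ kills $\infty$ and everything in $e_ZkUp_0$, so it kills $\ell'$, and $e_\theta\ell^*\in D$. Put $u_a=u(a,1)$; then $u_ap_0=[1:a:1]$ and $\ell^*=\sum_{a^4=1}u_ap_0$. So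
$$kUe_\theta\ell^*\cong M_3(k)\,\mathbf R,\qquad\mathbf R=\sum_{a^4=1}\theta(u_a),$$
where $\theta$ also denotes a representation affording $\theta$. Here $a\in\{\pm1,\pm\iota\}$, and the product formula gives $u_{-1}=u_1^{-1}$, $u_{-\iota}=u_\iota^{-1}$, while $u_1u_\iota=u(1+\iota,2-\iota)\ne u(1+\iota,2+\iota)=u_\iota u_1$. So $u_1,u_\iota$ do not commute, and they generate $U$. Put $\mathsf X=\theta(u_1)$, $\mathsf Y=\theta(u_\iota)$. As $\theta$ vanishes off $Z$, each has eigenvalues $1,\omega,\omega^2$. So $\pi_{\mathsf X}=1+\mathsf X+\mathsf X^2$ is the rank-one projection onto the $1$-eigenspace, $\mathsf X+\mathsf X^{-1}=1+\pi_{\mathsf X}$, likewise for $\mathsf Y$, and $\mathbf R=\pi_{\mathsf X}+\pi_{\mathsf Y}$. A common image, or a common kernel, of $\pi_{\mathsf X}$ and $\pi_{\mathsf Y}$ would be stable under $\mathsf X$ and $\mathsf Y$, a proper nonzero $U$-submodule of an irreducible module. So images and kernels differ and $\mathbf R$ has rank $2$. Hence $\theta$ occurs at least twice in $D$. It occurs once in $C$ and not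 in $k$, and $D$ has $C$ only once; so $D$ has a factor $A$.

*Conclusion.* Let $D'=D/\operatorname{soc}Y=kG\,e_\psi X\subseteq X$. If $A$ occurred twice in $D'$, then $D'=X$ would have simple top $C$ and, by self-duality, simple socle $C$, while $C$ occurs only once in the nonsimple module $X$: impossible. So $D'$ has factors $A,C$ with top $C$: it is uniserial $C/A$. If $C$ were a quotient of $X$, then dually $C\subseteq X$, and $D'=kGe_\psi X\subseteq C$, a contradiction. So $\operatorname{top}X=A^j$. If $j=2$ then $\operatorname{rad}X=C\subseteq X$, the same contradiction. So $\operatorname{top}X=A$, dually $\operatorname{soc}X=A$, and $X$ is uniserial $A/C/A$.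

**Step 5.2: extensions involving $k$.** As $G$ is perfect, $\operatorname{Ext}^1(k,k)=0$. Let $S\in\{A,C\}$. The submodule $P(k)\vartheta\subseteq\operatorname{rad}P(k)$ is a quotient of $P(k)$, so its top is $k$ and it has no map onto $S$; the same holds for $\operatorname{soc}Y=k$. So
$$\operatorname{Ext}^1(k,S)=\operatorname{Hom}(\operatorname{rad}P(k),S)=\operatorname{Hom}(\operatorname{rad}Y,S)=\operatorname{Hom}(X,S).$$
Thus $\dim\operatorname{Ext}^1(k,A)=1$ and $\operatorname{Ext}^1(k,C)=0$; by duality $\dim\operatorname{Ext}^1(A,k)=1$ and $\operatorname{Ext}^1(C,k)=0$. Write $H^i(M)=\operatorname{Ext}^i_{kG}(k,M)$ and $h^i=\dim H^i$; so $h^1(A)=1$, $h^1(k)=h^1(C)=0$.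

**Step 5.3: $\operatorname{Ext}^1(A,A)=0$.** This excludes a loop at $A$. There are exact sequences
$$0\to\Lambda^2A\to A\otimes A\to S^2A\to0,\qquad0\to A^{(2)}\to S^2A\to\Lambda^2A\to0,$$
the first with $x\wedge y\mapsto x\otimes y-y\otimes x$, the second with the span $A^{(2)}$ of squares, a Frobenius twist. As $\varphi_6$ is rational, $A^{(2)}\cong A$. The Brauer character $\frac12(\varphi_6(g)^2-\varphi_6(g^2))$ of $\Lambda^2A$ has values $15,6,0,1,1$, so it is $1+\varphi_{14}$. By Step 5.2, $\Lambda^2A\cong k\oplus C$ and $H^1(\Lambda^2A)=0$.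

*Claim: $(S^2A)^G=0$.* A nonzero invariant is an invariant quadratic form on $A^*$. Its polarization is its image in $\Lambda^2A$, which is nonzero because $A^{(2)}$ has no invariants. As $A^*$ is irreducible, the polarization is nondegenerate. So $G\le O_6(k)$, and $G\le SO_6(k)$, which has index $2$, because $G$ is perfect. In characteristic $2$ the map $\Lambda^2:SL_4(k)\to SO_6(k)$ is an isomorphism of abstract groups: its kernel consists of scalars $\lambda$ with $\lambda^2=1$, so it is trivial, and it is onto since both groups are connected of dimension $15$. So $G$ has a faithful module of dimension $4$. Its composition factors have dimension in $\{1,6,14,32\}$, so they are all trivial, and $G$ is a $2$-group: impossible.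

By the claim, the second sequence gives an injection of $H^0(\Lambda^2A)$, of dimension $1$, into $H^1(A^{(2)})$, of dimension $1$. It is bijective, so $H^1(S^2A)$ embeds in $H^1(\Lambda^2A)=0$. The first sequence gives $\operatorname{Ext}^1(A,A)=H^1(A\otimes A)=0$.

**Step 5.4: $\dim\operatorname{Ext}^1(A,C)=\dim\operatorname{Ext}^1(C,A)=1$.** The Brauer character of $A\otimes C$ is
$$(84,-15,0,0,0)=2\cdot1+3\varphi_6+32+32'$$
(on 3A: $2-9-8=-15$; on 3B: $2-1-1=0$; on 7A: $2-3+1=0$). As $32,32'$ are projective, $A\otimes C=\Xi\oplus32\oplus32'$ with $\Xi$ self-dual with factors $k^2,A^3$. Since $\operatorname{Hom}(k,A\otimes C)=\operatorname{Hom}(A,C)=0$, $k$ is not in the socle of $\Xi$, nor, by duality, in its top.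

The $\mathcal B$-modules with factors $k,A$ only form a module category closed under extensions. By Steps 5.2 and 5.3 its Ext-quiver has two vertices, one arrow each way and no loops. So they are modules over a Nakayama algebra, and are direct sums of uniserial modules with alternating layers. The summands of $\Xi$ have top and socle $A$, so each has one more $A$ than $k$; in total there is one more. Hence $\Xi$ is uniserial $A/k/A/k/A$.

Let $F_i\subset\Xi$ be the submodule of length $i$; $H^0(F_i)=0$. From $0\to A\to F_2\to k\to0$: $H^0(k)\hookrightarrow H^1(A)$ is bijective, and $H^1(k)=0$, so $H^1(F_2)=0$. From $0\to F_2\to F_3\to A\to0$: $h^1(F_3)\le h^1(A)=1$. From $0\to F_3\to F_4\to k\to0$: $H^0(k)\hookrightarrow H^1(F_3)$ is bijective, so $H^1(F_4)=0$. From $0\to F_4\to\Xi\to A\to0$: $h^1(\Xi)\le1$. So $\dim\operatorname{Ext}^1(A,C)=h^1(A\otimes C)=h^1(\Xi)\le1$. It is nonzero by Step 5.1. The other equality follows by duality.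

**Step 5.5: $\operatorname{Ext}^1(C,C)=0$.** This excludes a loop at $C$. By Steps 5.2 and 5.3, $\operatorname{Ext}^1(C,C)=\operatorname{Ext}^1(C,\Lambda^2A)$, and
$$\operatorname{Hom}(C,S^2A)\to\operatorname{Ext}^1(C,\Lambda^2A)\to\operatorname{Ext}^1(C,A\otimes A)=\operatorname{Ext}^1(C\otimes A,A)=\operatorname{Ext}^1(\Xi,A)$$
is exact. We show that both outer terms vanish.

*$\operatorname{Ext}^1(\Xi,A)=0$.* Let $0\to A\to L\to\Xi\to0$ be nonsplit. If a maximal submodule $M$ of $L$ did not contain $A$, then $A\cap M=0$, $L=A\oplus M$, and the sequence would split. So $A\subseteq\operatorname{rad}L$ and $\operatorname{top}L=\operatorname{top}\Xi=A$ is simple. As a module over the Nakayama algebra of Step 5.4, $L$ is then uniserial, and its two lowest layers are $A/A$, contradicting Step 5.3.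

*$\operatorname{Hom}(C,S^2A)=0$.* Suppose $C\subseteq S^2A$; then $C\cap A^{(2)}=0$. Let $V\subset A$ be the eigenspace of $Z$ affording $\theta$, with central character $\lambda$; the other eigenspace has central character $\lambda^{-1}=\lambda^2$. So the $\lambda^2$-eigenspace of $Z$ in $S^2A$ is $S^2V$, of dimension $6$. Its intersection with $A^{(2)}$ is the span of the squares of $V$, of dimension $3$, and its intersection with $C$ has dimension $3$. As $t^2$ centralizes $Z$, the span of squares has a complement in $S^2V$ stable under $U\langle t^2\rangle$. We show that there is none.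

Let $\mathsf F$ be the action of $t^2$ on $V$, and $\mathsf X,\mathsf Y$ those of $u_1,u_\iota$. Since $t^2u(\alpha,\xi)t^{-2}=u(\iota\alpha,\xi)$, we have $t^2u_1t^{-2}=u_\iota$ and $t^2u_\iota t^{-2}=u_{-1}=u_1^{-1}$, so $\mathsf F\mathsf X=\mathsf Y\mathsf F$ and $\mathsf F\mathsf Y=\mathsf X^{-1}\mathsf F$. The commutator of $u_1,u_\iota$ is a nontrivial element of $Z$, so $\mathsf Y\mathsf X=\omega\mathsf X\mathsf Y$ for a suitable primitive cube root $\omega$ of $1$. Let $e_0$ be fixed by $\mathsf Y$ and $e_x=\mathsf X^xe_0$ for $x\in\mathbb F_3$; then $\mathsf Xe_x=e_{x+1}$, $\mathsf Ye_x=\omega^xe_x$. As $\mathsf Ye_0=e_0$, $\mathsf Fe_0$ is fixed by $\mathsf X$, so $\mathsf Fe_0=\mu\sum_ye_y$, and $\mathsf Fe_x=\mathsf Y^x\mathsf Fe_0=\mu\sum_y\omega^{xy}e_y$.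

Put $s_x=e_x^2$, $f_x=e_{x+1}e_{x+2}$. In both bases $\mathsf X$ shifts the index and $\mathsf Y$ multiplies by $\omega^{2x}$. So $\langle s_x\rangle$ (the squares) and $\langle f_x\rangle$ are isomorphic irreducible $U$-modules via $s_x\leftrightarrow f_x$, and by Schur's lemma the $U$-complements of the squares are $V_\alpha=\langle f_x+\alpha s_x\rangle_x$, $\alpha\in k$. Now $\mathsf Fs_0=\mu^2\sum_ys_y$, and
$$\mathsf Ff_0=\mu^2\Bigl(\sum_y\omega^ye_y\Bigr)\Bigl(\sum_y\omega^{2y}e_y\Bigr)=\mu^2\sum_y(s_y+f_y),$$
since the coefficient of $e_ye_{y'}$ for $y\ne y'$ is $\omega^{y-y'}+\omega^{y'-y}=\omega+\omega^2=1$. So $\mathsf F(f_0+\alpha s_0)$ is a nonzero element of $V_{\alpha+1}$, and $V_\alpha\cap V_{\alpha+1}=0$. No $V_\alpha$ is stable. Contradiction.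

So the Ext-quiver of $\mathcal B$ is $k\rightleftarrows A\rightleftarrows C$ with single arrows and no loops.

## 6. Central elements: dividing the basic algebra by the radical of its centre

Let $b$ be the block idempotent of $\mathcal B$; put $e_1=e_U$ and $e_C=be_\psi$. These are orthogonal, and $e_1=be_1$. Choose a primitive idempotent $e_A$ with $kGe_A\cong P(A)$, orthogonal to both. With $e=e_1+e_A+e_C$ let $\Lambda=ekGe$, the basic algebra of $\mathcal B$; it is symmetric. Choose arbitrary elements of $\operatorname{rad}\Lambda\setminus\operatorname{rad}^2\Lambda$ representing the arrows: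
$$a\in e_A\Lambda e_1,\quad a'\in e_1\Lambda e_A,\quad c\in e_C\Lambda e_A,\quad c'\in e_A\Lambda e_C .$$
Put $\alpha=aa'$, $\gamma=c'c$ in $e_A\Lambda e_A$, and $\tau=a'a$, $\sigma=a'\gamma a$ in $e_1\Lambda e_1$. (The letter $\tau$ no longer denotes the Auslander–Reiten translation.) An element of $e_j\Lambda e_i$ goes from $i$ to $j$. Idempotents and arrows generate $\Lambda$.

Let $Z_{\mathcal B}=Z(\mathcal B)\cong Z(\Lambda)$, a local algebra, $J=\operatorname{rad}Z_{\mathcal B}$, so $Z_{\mathcal B}=kb\oplus J$, and $\bar\Lambda=\Lambda/J\Lambda$. By Lemma B every brick over $\Lambda$ is a $\bar\Lambda$-module. We need to know how much has been killed.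

**Step 6.1: $E:=e_C\Lambda e_C$ equals $Z_{\mathcal B}e_C$, hence $e_C\bar\Lambda e_C=k$.** We show that seven class sums span the $7$-dimensional algebra $E$, by lifting to characteristic $0$ and comparing determinants. Let $\mathcal O$ be a complete discrete valuation ring of characteristic $0$ with residue field $k$ whose fraction field $\mathcal K$ is a splitting field for all subgroups of $G$ (Witt vectors of $k$ with enough roots of unity adjoined). Let $v$ be its valuation with $v(2)=1$. Let $\hat e_U,\hat e_\psi\in\mathcal OU$ and $\hat b$ be the lifts of $e_U,e_\psi,b$, and $\hat e_C=\hat b\hat e_\psi$. The rank of $\hat e_C$ in a character $\chi$ is the multiplicity of $C$ in the reduction of $\chi$. By (3) it is $1$ for $14,21a,21b,21c,27,28,\overline{28}$ and $0$ otherwise. So $\hat E=\hat e_C\mathcal OG\hat e_C$ embeds in $\mathcal O^7$ by $x\mapsto(x_\chi)$, where $x_\chi$ is the scalar by which $x$ acts on $\hat e_C\chi$; and $\hat E\otimes_{\mathcal O}k=E$.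

The form $(x,y)\mapsto$ (coefficient of $1$ in $xy$) is perfect on $\mathcal OG$. It restricts to a perfect form on $\hat E$: for $x\in\hat E$ one has $(x,y)=(x,\hat e_Cy\hat e_C)$ for all $y\in\mathcal OG$, so if $x$ pairs with $\hat E$ into the maximal ideal, it does so with $\mathcal OG$. The coefficient of $1$ is $\sum_\chi\frac{\chi(1)}{|G|}\chi$, so on $\hat E$ the form is $\sum_\chi\frac{\chi(1)}{|G|}x_\chi y_\chi$. If the rows of $\mathbf M$ are an $\mathcal O$-basis of $\hat E$, then $\det(\mathbf M)^2\prod_\chi\frac{\chi(1)}{|G|}$ is a unit, so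
$$v(\det\mathbf M)=\tfrac12\sum_\chi v\bigl(|G|/\chi(1)\bigr)=\tfrac12(4+3\cdot5+5+2\cdot3)=15.\tag{6}$$

A class sum $\widehat{\mathcal C}$ times $\hat e_C$ is the vector with entries $\omega_\chi(\widehat{\mathcal C})=|\mathcal C|\chi(g)/\chi(1)$, $g\in\mathcal C$. In the order $(14,21a,21b,21c,27,28,\overline{28})$:
$$\begin{array}{ll}
1A:&(1,1,1,1,1,1,1)\\
4A:&(9,3,-9+6i,-9-6i,7,9i,-9i)\\
12A:&(-36,24,-24i,24i,0,18i,-18i)\\
3A:&(20,8,8,8,0,2,2)\\
8A:&(0,-36,36i,-36i,28,0,0)\\
8B:&(0,-36,-36i,36i,28,0,0)\\
7A:&(0,0,0,0,-32,0,0)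
\end{array}$$
The row 7A contributes $\pm32$ and removes the coordinate $27$. Let $\mathbf a,\mathbf b,\mathbf c$ be the basis vectors of the coordinates $21a,21b,21c$. Without the coordinate $27$, $8A=-36\mathbf a+36i(\mathbf b-\mathbf c)$ and $8B=-36\mathbf a-36i(\mathbf b-\mathbf c)$, so $8A\wedge8B=2592i\,\mathbf a\wedge(\mathbf b-\mathbf c)$. Modulo $\mathbf a$ and $\mathbf b-\mathbf c$, in the coordinates $14$, $21b+21c$, $28$, $\overline{28}$, the rows 1A, 4A, 12A, 3A become
$$(1,2,1,1),\quad9(1,-2,i,-i),\quad18(-2,0,i,-i),\quad2(10,8,1,1).$$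
Leave the factors $9,18,2$ aside. Subtracting the second vector from the third gives $(-3,2,0,0)$, and the first from the fourth gives $(9,6,0,0)$. So this determinant is
$$\pm9\cdot18\cdot2\cdot(-2i)\cdot\det\begin{pmatrix}-3&2\\9&6\end{pmatrix}=\pm324\cdot72i .$$
The total valuation is $v(32)+v(2592)+v(324)+v(72)=5+5+2+3=15$. By (6) the seven vectors form an $\mathcal O$-basis of $\hat E$. Reducing, the seven class sums times $e_C$ form a $k$-basis of $E$. So $E=Z_{\mathcal B}e_C=ke_C+Je_C$, the ideal $Je_C$ is nilpotent, hence of codimension one, and $e_C\bar\Lambda e_C=E/Je_C=k$.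

**Step 6.2: two independent elements of $E$ annihilate $e_C\Lambda e_1$.** These will show that right multiplication by $a$ loses nothing modulo $J$. As $\mathcal OG\hat e_U$ lies in the principal block, $\hat e_C\mathcal OG\hat e_U=\hat e_\psi\mathcal OG\hat e_U$. Here $\hat e_\psi t^j\hat e_U=t^j(t^{-j}\hat e_\psi t^j)\hat e_U=0$, as $t$ permutes the nontrivial linear characters. The elements of $Ust^jU$ contribute multiples of $\hat e_\psi st^j\hat e_U=\hat x_0t^j$ with $\hat x_0=\hat e_\psi s\hat e_U$, and these are nonzero with disjoint supports. So the module is $\hat x_0\,\mathcal OT$, free of rank one over $\mathcal OT$, and a central $z$ acts on it by $z\hat x_0=\hat x_0\zeta_z$ with a unique $\zeta_z\in\mathcal OT$.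

For a linear character $\eta$ of $T$ with idempotent $\varepsilon_\eta\in\mathcal KT$, $\mathcal KG\hat e_U\varepsilon_\eta\cong\operatorname{Ind}_B^G\eta$ and $\hat e_\psi\mathcal KG\hat e_U\varepsilon_\eta=\mathcal K\hat x_0\varepsilon_\eta$ is $1$-dimensional. So exactly one constituent $\chi_\eta$ of $\operatorname{Ind}_B^G\eta$ contains $\psi$, and
$$\eta(\zeta_z)=\omega_{\chi_\eta}(z).$$
We identify $\chi_\eta$. By Mackey, $\operatorname{Ind}_B^G\eta$ is irreducible, of degree $28$, iff $\eta\ne\eta^s=\eta^5$, i.e. iff $\eta$ has order $8$; otherwise it has exactly two constituents. For $\eta=1$ it is $1+27$ and $\chi_\eta=27$. By (3) and (5), the sum of all $\operatorname{Ind}_B^G\eta$ is the character of $P(k)$, namely $1+27+\sum7+\sum21+2(28+\overline{28})$. The four $\eta$ of order $8$ use up the $28$'s, so the three $\eta$ of order $2$ or $4$ share the three $7$'s and the three $21$'s; by degrees each gets one $7$ and one $21$. As $\psi$ does not occur in $7|_U$, which has Brauer character $1+\varphi_6$, $\chi_\eta$ is the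 $21$. For $\eta$ of order $2$ the induced character is rational, so $\chi_\eta=21a$. The two $\eta$ of order $4$ are complex conjugate, and give $21b,21c$.

So for the class sums of 8A and 8B the values $\eta(\zeta)$ are $28$ for $\eta=1$; $-36$ for order $2$; $36\epsilon i$ and $-36\epsilon i$ for $\eta(t)=i,-i$, where $\epsilon=\pm1$ is opposite for 8A and 8B; and $0$ for order $8$. By Fourier inversion the coefficient of $\zeta$ at $t^j$ is
$$\tfrac18\Bigl(28-36(-1)^j+72\epsilon\sin\tfrac{\pi j}2\Bigr).$$
For $j\equiv0,1,2,3$ modulo $4$ this is $-1,17,-1,-1$ if $\epsilon=1$, and $-1,-1,-1,17$ if $\epsilon=-1$: all odd in both cases. For 7A the only nonzero value is $-32$ at $\eta=1$, so all coefficients are $-4$. Reducing modulo the maximal ideal, the elements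
$$f_1=(\widehat{8A}-\widehat{8B})e_C,\qquad f_2=\widehat{7A}\,e_C$$
annihilate $e_C\Lambda e_1=e_CkGe_U$. By Step 6.1 they are linearly independent. So $\mathcal N:=\{f\in E:f\,e_C\Lambda e_1=0\}$ has dimension at least $2$.

**Step 6.3: right multiplication by $a$ is injective $e_C\bar\Lambda e_A\to e_C\bar\Lambda e_1$.** Since $a$ is the only arrow starting at $1$, $\operatorname{rad}\Lambda\,e_1=\Lambda a$. So $x\mapsto xa$ maps $e_C\Lambda e_A$ onto $e_C\operatorname{rad}\Lambda\,e_1=e_C\Lambda e_1$, and by (4) its kernel $\Theta$ has dimension $9-8=1$. Let $f\in\mathcal N$. Then $fca=0$, so $fc\in\Theta$. If $fc=0$ then $f\operatorname{rad}\Lambda=fc\Lambda=0$, because $c$ is the only arrow ending at $C$, so $f$ lies in the socle of the right module $e_C\Lambda$, which is $1$-dimensional as $\Lambda$ is symmetric and basic. As $\dim\mathcal N\ge2$, some $f\in\mathcal N$ has $fc\ne0$, so $\Theta=k\,fc$. Write $f=ze_C$ with $z\in Z_{\mathcal B}$ (Step 6.1). As $f$ annihilates $e_C\Lambda e_1\ne0$, it is not a unit of $E$, so $z\in J$.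 Thus $\Theta=k\,zc\subseteq J\Lambda$.

Now let $x\in e_C\Lambda e_A$ with $xa\in J\Lambda$. Then $xa\in Je_C\Lambda e_1=(Je_C\Lambda e_A)a$, so $x\in Je_C\Lambda e_A+\Theta\subseteq J\Lambda$.

**Step 6.4: $\bar H:=e_1\bar\Lambda e_1$ is commutative, and its radical elements have square zero.** Let $H=e_UkGe_U=e_1\Lambda e_1$. By the decomposition of $G$ in Step 4.2, $H=kT\oplus S\,kT$ with $S=e_Use_U$ (identify $t^j$ with $t^je_U$), and $tS=St^5$. So $t^2$ and $t^4$ are central in $H$; note $\vartheta^2=1+t^2$, $\vartheta^4=1+t^4$.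

(i) *For every class sum $z=\widehat{\mathcal C}$, $ze_U\in k[t^2]+H\vartheta^4$.* Collecting the elements of $\mathcal C$ by double cosets,
$$ze_U=\sum_j|\mathcal C\cap Ut^j|\,t^j+\sum_j|\mathcal C\cap Ust^jU|\,St^j .$$
Conjugation by $t$ maps $Ust^jU$ to $Ust^5t^{j-1}U=Ust^{j+4}U$, so the second sum lies in $S\,kT(1+t^4)$. For $j$ odd, $t^j$ acts on $U$ without nontrivial fixed points (by $\zeta^{5j}\ne1$ on $U/Z$, by $-1$ on $Z$), so all elements of $Ut^j$ are conjugate to $t^j$, and $t^j$ is conjugate to $st^js=t^{5j}=t^{j+4}$. So the part of the first sum with $j$ odd lies in $kT(1+t^4)$.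

Let $z\in J$. Then $z$ is a combination of class sums times $b$, and $be_U=e_U$, so $ze_U\in k+\vartheta^2H$. It is nilpotent, and $\vartheta^2H$ is a nilpotent ideal, so $ze_U\in\vartheta^2H$.

(ii) *Some $z\in J$ has $ze_U=\vartheta^2\cdot$unit.* Let $\mathcal C$ be the class of $t^2=\operatorname{diag}(\iota,-1,\iota)$. We have $C_U(t^2)=Z$. For $z'\in Z$ the element $t^2z'$ has $3$-part $z'$, and its centralizer in $U$ is $Z$, so it has $9$ conjugates under $U$; for different $z'$ they are not $U$-conjugate, because $z'$ is central in $U$. So $Ut^2$ consists of the $9$ conjugates of each of the three $t^2z'$. For $z'\ne1$ the order is $12$; hence $|\mathcal C\cap Ut^2|=9$. For $j\ne2$, $\mathcal C\cap Ut^j=\emptyset$: for $j$ odd the elements have order $8$; for $j=0$, order $1$ or $3$; for $j=4$, again $C_U(t^4)=Z$ and the elements are conjugate to $t^4z'$, of order $2$ or $6$; for $j=6$ the elements of order $4$ are conjugate to $t^{-2}$, whose eigenvalues $\iota^{-1},-1,\iota^{-1}$ differ from those of $t^2$. So $\widehat{\mathcal C}e_U=t^2+h\vartheta^4$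 with $h\in H$, and
$$(\widehat{\mathcal C}+1)e_U=\vartheta^2(1+h\vartheta^2).$$
This is nilpotent, and $1+h\vartheta^2$ is a unit, since $\vartheta^2$ is central and nilpotent. As $Z_{\mathcal B}$ is local and $(\widehat{\mathcal C}+1)b$ is not a unit, it lies in $J$.

By (i) and (ii), $JH=\vartheta^2H$ and $\bar H=H/\vartheta^2H$. In $\bar H$ we have $t^2=1$, so $tS=St$. Further, as $\frac1{27}=1$ in $k$,
$$S^2=\sum_{u\in U}e_Ususe_U=1+S\kappa,\qquad\kappa=\sum_{1\ne u\in U}t^{j(u)},\quad sus\in Ust^{j(u)}U\ (u\ne1);$$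
here $sus\notin B$ for $u\ne1$, as $u$ moves $p_0=s\infty$. Replacing $u$ by $tut^{-1}$ turns $sus$ into $t^5(sus)t^{-5}\in Ust^{25+j(u)-5}U=Ust^{j(u)+4}U$. So $t^4\kappa=\kappa$, that is $\kappa\in(1+t^4)kT=\vartheta^4kT$, and $S^2=1$ in $\bar H$. As $H$ is free over $kT$ on $1,S$, $\dim\bar H=4$. With $\eta=1+S$,
$$\bar H=k[\vartheta,\eta]/(\vartheta^2,\eta^2).$$
It is commutative, and $(x\vartheta+y\eta+w\vartheta\eta)^2=0$ for all $x,y,w\in k$, as the characteristic is $2$.

(iii) *If $y\in e_A\bar\Lambda e_1$ and $a'y=0=cy$, then $y=0$.* By (i), $JP(k)=kG\,Je_U\subseteq kGe_U\vartheta^2$. By (ii), $\vartheta^2=zv$ with $z\in J$ and $v\in H$, so $kGe_U\vartheta^2\subseteq z\,kGe_U\subseteq JP(k)$. Hence $P(k)/JP(k)=kGe_U/kGe_U\vartheta^2=\operatorname{Ind}_B^G(kT/(\vartheta^2))$, with $U$ acting trivially on $kT/(\vartheta^2)$. As $A|_U$ has no trivial constituent, $\operatorname{Hom}(A,P(k)/JP(k))=\operatorname{Hom}_B(A,kT/(\vartheta^2))=0$. Under the Morita equivalence $P(k)/JP(k)$ becomes $\bar\Lambda e_1$. As $a',c$ are the only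 arrows starting at $A$, a nonzero $y$ with $a'y=cy=0$ would span a submodule $A$ in the socle of $\bar\Lambda e_1$.

**Step 6.5: left-right duality.** We show that each of our statements may be reflected. Let $x\mapsto x^*$ be the anti-automorphism $g\mapsto g^{-1}$ of $kG$. It fixes $b$, as $k$ is self-dual. For an idempotent $f$ and a module $M$, $\dim f^*M=\dim fM^*$. As the simples in $\mathcal B$ are self-dual, $\dim e_i^*M=\dim e_iM$ for all simple $M$, so $kGe_i^*\cong kGe_i$ for $i=1,A,C$, and by Krull–Schmidt $kG(1-e^*)\cong kG(1-e)$. The sum of such isomorphisms is right multiplication by a unit $w$ with $kGe_iw=kGe_i^*$ and $kG(1-e)w=kG(1-e^*)$. Now decompose $1$ along $kG=\bigoplus_ikGe_i^*\oplus kG(1-e^*)$ in two ways: $1=\sum_iw^{-1}e_iw+w^{-1}(1-e)w=\sum_ie_i^*+(1-e^*)$. So $w^{-1}e_iw=e_i^*$, and $\delta(x)=wx^*w^{-1}$ is an anti-automorphism of $kG$ fixing $e_1,e_A,e_C$. It induces an anti-automorphism of $\Lambda$ and preserves $J\Lambda$. Moreover $(\delta(a'),\delta(a),\delta(c'),\delta(c))$ is again an admissible choice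 for $(a,a',c,c')$, with associated elements $\delta(\alpha),\delta(\gamma),\delta(\tau),\delta(\sigma)$; e.g. $\delta(a')\delta(a)=\delta(aa')$. As our statements hold for all choices of arrows, their left-right duals hold too.

## 7. Every brick lives over a monomial algebra of dimension $20$

**Step 7.1: relations in $\bar\Lambda$.** We derive relations from Section 6 and find further central elements.

1. By Step 6.1, $e_C\operatorname{rad}\bar\Lambda\,e_C=0$, so $cc'=0$ and $c\alpha c'=0$.
2. By Step 6.4, $\tau^2=0$ and $\sigma\tau=\tau\sigma$.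
3. We have $c\alpha^2\cdot a=ca\tau^2=0$, so $c\alpha^2=0$ by Step 6.3. Dually $\alpha^2c'=0$. Also $\alpha^2a=a\tau^2=0$ and $a'\alpha^2=\tau^2a'=0$. So all arrows annihilate $\alpha^2$ on both sides, and $\alpha^2$ is central.
4. Let $y=\alpha\gamma a-\gamma\alpha a$. Then $a'y=\tau\sigma-\sigma\tau=0$ and $cy=(c\alpha c')ca-(cc')c\alpha a=0$, so $y=0$ by Step 6.4(iii). Dually $a'\alpha\gamma=a'\gamma\alpha$. Put $\rho=\alpha\gamma-\gamma\alpha$. Then $\rho a=0=a'\rho$, $c\rho=(c\alpha c')c-(cc')c\alpha=0$, and $\rho c'=\alpha c'(cc')-c'(c\alpha c')=0$. So $\rho$ is central.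
5. In $\bar\Lambda/(\alpha^2,\rho)$ let $w=\sigma+\gamma\alpha$. Then
$$wa=\gamma\alpha a=\alpha\gamma a=a\sigma=aw,\qquad wa'=\sigma a'=a'\gamma\alpha=a'w,$$
$$cw=cc'c\alpha=0=wc,\qquad wc'=\gamma\alpha c'=\alpha\gamma c'=\alpha c'cc'=0=c'w .$$
So $w$ is central. In the quotient by $w$, $\sigma=e_1w=0$ and $\gamma\alpha=e_Aw=0$, hence also $\alpha\gamma=0$.

**Step 7.2: the algebra $\Psi$.** All these central elements are radical. Lemma B, applied to $J$, then to $\alpha^2$ and $\rho$, then to $w$, shows that every brick over $\Lambda$ is a module over the last quotient. This quotient is generated by idempotents and arrows that satisfy the relations above, so every brick over $\Lambda$ is a brick over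
$$\Psi=k\mathcal Q/(cc',\ c\alpha c',\ \alpha^2,\ \tau^2,\ \gamma\alpha,\ \alpha\gamma,\ a'\gamma a),\qquad\mathcal Q:\ 1\underset{a'}{\overset{a}{\rightleftarrows}}A\underset{c'}{\overset{c}{\rightleftarrows}}C,$$
with $\alpha=aa'$, $\gamma=c'c$, $\tau=a'a$. Write $P_j=\Psi e_j$. Following the paths until a relation stops them, we get bases, listed by end vertices $(1;A;C)$:

- $P_1$: $(e_1,\tau;\ a,a\tau,\gamma a;\ ca,ca\tau)$, where $a\tau=\alpha a$ and $ca\tau=c\alpha a$;
- $P_A$: $(a',a'\alpha,a'\gamma;\ e_A,\alpha,\gamma;\ c,c\alpha)$;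
- $P_C$: $(a'c',a'\alpha c';\ c',\alpha c';\ e_C)$.

For instance in $P_1$: $a'\cdot a\tau=\tau^2=0$, $c'\cdot ca\tau=\gamma\alpha a=0$, $a'\cdot\gamma a=0$, $c\cdot\gamma a=cc'ca=0$. In $P_A$: $a\cdot a'\alpha=\alpha^2=0$, $c'\cdot c\alpha=\gamma\alpha=0$, $c\gamma=0$, $a\cdot a'\gamma=\alpha\gamma=0$. In $P_C$: $cc'=0$, $c\cdot\alpha c'=0$, $a\cdot a'\alpha c'=\alpha^2c'=0$. The dimensions are $7+8+5=20$.

## 8. The $g$-vector cones of $\Psi$ fill $\mathbb Z^3$

It remains to show that $\Psi$ is $\tau$-tilting finite. By Lemma A it suffices to write down triples of 2-term complexes whose direct sums are presilting and whose $g$-vectors generate cones covering everything. Vectors are written $(x_1,x_A,x_C)$. In this section $p,q,r$ denote nonnegative integers.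

**Step 8.1: the complexes.** The table gives each complex $X$, its $g$-vector, the map whose surjectivity on $M=M_Y$ means $\operatorname{Hom}(X,Y[1])=0$ by (2) ("condition"), and a basis of $M_X$ by vertices $(1;A;C)$. The $\epsilon_i$ are the generators of the summands of $P_1^2$ or $P_A^2$.

| $X$ | $g$ | condition on $M$ | basis of $M_X$ |
|-|-|-|-|
| $P_1,P_A,P_C$ | unit vectors | none | see Step 7.2 |
| $P_j[1]$ | $-$unit vectors | $e_jM=0$ | $0$ |
| $L_1$: $P_C\xrightarrow{c}P_A$ | $(0,1,-1)$ | $c:e_AM\to e_CM$ | $(a',a'\alpha;\ e_A,\alpha;\ c\alpha)$ |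
| $L_2$: $P_C\xrightarrow{ca}P_1$ | $(1,0,-1)$ | $ca:e_1M\to e_CM$ | $(e_1,\tau;\ a,a\tau;\ ca\tau)$ |
| $L_3$: $P_C^2\xrightarrow{(c,c\alpha)}P_A$ | $(0,1,-2)$ | $(c,c\alpha):e_AM\to(e_CM)^2$ | $(a',a'\alpha;\ e_A,\alpha;\ -)$ |
| $L_4$: $P_C^2\xrightarrow{(ca,c\alpha a)}P_1$ | $(1,0,-2)$ | $(ca,c\alpha a):e_1M\to(e_CM)^2$ | $(e_1,\tau;\ a,a\tau;\ -)$ |
| $K_1$: $P_A\to P_1^2$ by $(a,\gamma a)$ | $(2,-1,0)$ | $(m_1,m_2)\mapsto am_1+\gamma am_2$, $(e_1M)^2\to e_AM$ | $(\epsilon_1,\epsilon_2,\tau\epsilon_2;\ a\epsilon_2,a\tau\epsilon_2,\gamma a\epsilon_2;\ ca\epsilon_2,ca\tau\epsilon_2)$ with $a\epsilon_1=\gamma a\epsilon_2$ |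
| $K_2$: $P_A\xrightarrow{a}P_1$ | $(1,-1,0)$ | $a:e_1M\to e_AM$ | $(e_1;\ -;\ -)$ |
| $N_1$: $P_1\xrightarrow{a'}P_A$ | $(-1,1,0)$ | $a':e_AM\to e_1M$ | $(a'\gamma;\ e_A,\gamma;\ c)$ |
| $N_2$: $P_1^2\xrightarrow{(a',a'\gamma)}P_A$ | $(-2,1,0)$ | $(a',a'\gamma):e_AM\to(e_1M)^2$ | $(-;\ e_A,\gamma;\ c)$ |
| $Q$: $P_1\oplus P_C\xrightarrow{(a',c)}P_A$ | $(-1,1,-1)$ | $(a',c):e_AM\to e_1M\oplus e_CM$ | $(-;\ e_A;\ -)$ |
| $W$: $P_1\oplus P_C^2\to P_A^2$, images $a'\epsilon_1$, $c\epsilon_1+c\alpha\epsilon_2$, $c\epsilon_2$ | $(-1,2,-2)$ | $(m_1,m_2)\mapsto(a'm_1,\ cm_1+c\alpha m_2,\ cm_2)$, $(e_AM)^2\to e_1M\oplus(e_CM)^2$ | $(a'\epsilon_2,a'\alpha\epsilon_2;\ \epsilon_1,\epsilon_2,\alpha\epsilon_2;\ \kappa)$ with $\kappa=c\alpha\epsilon_2=c\epsilon_1$ |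

To check the last column, compute the submodules that are factored out. In $P_A$: $\Psi c=\langle c,\gamma,a'\gamma\rangle$, $\Psi c\alpha=\langle c\alpha\rangle$, $\Psi a'=\langle a',\alpha,a'\alpha,c\alpha\rangle$, $\Psi a'\gamma=\langle a'\gamma\rangle$. In $P_1$: $\Psi ca=\langle ca,\gamma a\rangle$, $\Psi c\alpha a=\langle ca\tau\rangle$, $\Psi a=\operatorname{rad}P_1$. For $K_1$: put $v=a\epsilon_1+\gamma a\epsilon_2$; then $a'v=\tau\epsilon_1$ and $cv=ca\epsilon_1$, so $\Psi v$ is spanned by $v,\tau\epsilon_1,ca\epsilon_1,a\tau\epsilon_1,\gamma a\epsilon_1,ca\tau\epsilon_1$, and the quotient of $P_1^2$ has dimension $14-6=8$. For $W$ the submodule is spanned by $a'\epsilon_1,\alpha\epsilon_1,a'\alpha\epsilon_1,c\alpha\epsilon_1$; by $c\epsilon_1+c\alpha\epsilon_2,\gamma\epsilon_1,a'\gamma\epsilon_1$ (note $c'c\alpha=\gamma\alpha=0$); and by $c\epsilon_2,\gamma\epsilon_2,a'\gamma\epsilon_2$; the quotient has dimension $16-10=6$. Signs do not matter in characteristic $2$.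

**Step 8.2: the surjectivity conditions.** We verify all conditions needed for the triples of Step 8.3. Conditions whose target is $0$ hold and are omitted; in particular all conditions on $M_{P_j[1]}=0$ hold.

- $L_1$. On $P_1$: $a\mapsto ca$, $a\tau\mapsto ca\tau$. On $P_A$: $e_A\mapsto c$, $\alpha\mapsto c\alpha$. On $M_{L_1}$: $\alpha\mapsto c\alpha$. On $M_{L_2}$: $a\tau\mapsto ca\tau$. On $M_{N_1}$: $e_A\mapsto c$. On $M_W$: $\epsilon_1\mapsto\kappa$.
- $L_2$. On $P_1$: $e_1\mapsto ca$, $\tau\mapsto ca\tau$. On $M_{L_1}$: $a'\mapsto caa'=c\alpha$. On $M_{L_2}$: $\tau\mapsto ca\tau$. On $M_{K_1}$: $\epsilon_2\mapsto ca\epsilon_2$, $\tau\epsilon_2\mapsto ca\tau\epsilon_2$.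
- $L_3$. On $M_{L_1}$: $e_A\mapsto(0,c\alpha)$, $\alpha\mapsto(c\alpha,0)$. On $M_{L_2}$: $a\mapsto(0,ca\tau)$, $a\tau\mapsto(ca\tau,0)$. On $M_W$: $\epsilon_1\mapsto(\kappa,0)$ (as $\alpha\epsilon_1=aa'\epsilon_1=0$), $\epsilon_2\mapsto(0,\kappa)$.
- $L_4$. On $M_{L_2}$: $e_1\mapsto(0,ca\tau)$, $\tau\mapsto(ca\tau,0)$.
- $K_1$. On $P_1$: $a,a\tau$ are hit via $m_1$ and $\gamma a$ via $m_2$. On $M_{K_1}$: $m_1=\epsilon_2,\tau\epsilon_2,\epsilon_1$ give $a\epsilon_2,a\tau\epsilon_2,\gamma a\epsilon_2$. On $M_{L_2}$: $a,a\tau$ are hit via $m_1$.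
- $K_2$. On $M_{K_1}$: $\epsilon_1\mapsto\gamma a\epsilon_2$, $\epsilon_2\mapsto a\epsilon_2$, $\tau\epsilon_2\mapsto a\tau\epsilon_2$. On $M_{L_2}$ and $M_{L_4}$: $e_1\mapsto a$, $\tau\mapsto a\tau$.
- $N_1$. On $P_A$: $e_A,\alpha,\gamma\mapsto a',a'\alpha,a'\gamma$. On $M_{L_1}$: $e_A,\alpha\mapsto a',a'\alpha$. On $M_{N_1}$: $\gamma\mapsto a'\gamma$. On $M_W$: $\epsilon_2,\alpha\epsilon_2\mapsto a'\epsilon_2,a'\alpha\epsilon_2$.
- $N_2$. On $M_{N_1}$: $\gamma\mapsto(a'\gamma,0)$, as $\gamma^2=0$, and $e_A\mapsto(0,a'\gamma)$.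
- $Q$. On $M_W$: $\epsilon_1\mapsto(0,\kappa)$, $\epsilon_2\mapsto(a'\epsilon_2,0)$, $\alpha\epsilon_2\mapsto(a'\alpha\epsilon_2,\kappa)$. On $M_{N_1}$: $e_A\mapsto(0,c)$, $\gamma\mapsto(a'\gamma,0)$. On $M_{N_2}$: $e_A\mapsto c$. On $M_{L_3}$: $e_A\mapsto a'$, $\alpha\mapsto a'\alpha$.
- $W$. On $M_{L_1}$, with $m_1=xe_A+y\alpha$, $m_2=x'e_A+y'\alpha$, the value is $(xa'+ya'\alpha,\ (y+x')c\alpha,\ y'c\alpha)$. On $M_{N_1}$, with $m_1=xe_A+y\gamma$, $m_2=x'e_A+y'\gamma$, it is $(ya'\gamma,\ xc,\ x'c)$, as $\alpha e_A=0$ in $M_{N_1}$. On $M_{L_3}$: $a',a'\alpha$ are hit via $m_1$. On $M_W$, with coordinates $x_i$ of $m_1$ and $y_i$ of $m_2$ in the basis $\epsilon_1,\epsilon_2,\alpha\epsilon_2$, it is $(x_2a'\epsilon_2+x_3a'\alpha\epsilon_2,\ (x_1+x_3+y_2)\kappa,\ (y_1+y_3)\kappa)$. All four are onto.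
- $P_C[1]$ occurs only together with $L_3,L_4,K_2,Q$ and other $P_j[1]$, whose cokernels vanish at $C$; $P_1[1]$ only with $N_2,Q,P_C[1]$, whose cokernels vanish at $1$; $P_A[1]$ only with $K_2,P_C[1]$, whose cokernels vanish at $A$. (This concerns the triples of the tables below.)

**Step 8.3: covering four orthants.** Each line of the following tables writes the vector in question as a nonnegative combination of the $g$-vectors of one triple. By Step 8.2 and (2), each triple has a presilting direct sum: for any two members $X,Y$ of a triple, equal or not, the condition of $X$ on $M_Y$ is listed above, or is empty, or has target $0$.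

*Orthant $(p,q,r)$:* $pP_1+qP_A+rP_C$.

*Orthant $(p,q,-r)$,* with $s=r-p-q$. Consecutive triples differ in one member, which is a way to remember them.

| case | combination | check |
|-|-|-|
| $r\le q$ | $rL_1+(q-r)P_A+pP_1$ | $x_A=r+(q-r)$ |
| $q\le r\le p+q$ | $qL_1+(r-q)L_2+(p+q-r)P_1$ | $x_1=(r-q)+(p+q-r)$, $-x_C=q+(r-q)$ |
| $0\le s\le q$ | $sL_3+(q-s)L_1+pL_2$ | $-x_C=2s+(q-s)+p=r$ |
| $q\le s\le p+q$ | $qL_3+(s-q)L_4+(p+q-s)L_2$ | $x_1=p$, $-x_C=2q+2(s-q)+(p+q-s)=r$ |
| $s\ge p+q$ | $qL_3+pL_4+(r-2p-2q)P_C[1]$ | $-x_C=2q+2p+(r-2p-2q)$ |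

*Orthant $(p,-q,-r)$,* with $p'=p-q$ if $q\le p$:

| case | combination | check |
|-|-|-|
| $q\ge p$ | $pK_2+(q-p)P_A[1]+rP_C[1]$ | $-x_A=p+(q-p)$ |
| $r\le p'$, $q\le p'-r$ | $qK_1+rL_2+(p'-r-q)P_1$ | $x_1=2q+r+(p'-r-q)=p$ |
| $r\le p'$, $q\ge p'-r$ | $(p'-r)K_1+(q-p'+r)K_2+rL_2$ | $x_1=2(p'-r)+(q-p'+r)+r=p$, $-x_A=q$ |
| $p'\le r\le2p'$ | $qK_2+(2p'-r)L_2+(r-p')L_4$ | $x_1=q+p'$, $-x_C=(2p'-r)+2(r-p')$ |
| $r\ge2p'$ | $qK_2+p'L_4+(r-2p')P_C[1]$ | $x_1=q+p'$, $-x_C=2p'+(r-2p')$ |

*Orthant $(-p,q,-r)$,* with $i=p+r-q$: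

| case | combination | check $(-x_1,\ x_A,\ -x_C)$ |
|-|-|-|
| $p+r\le q$ | $pN_1+rL_1+(q-p-r)P_A$ | $(p,\ p+r+(q-p-r),\ r)$ |
| $p,r\le q\le p+r$, $i\le q-p$ | $iW+(q-p-i)L_1+(q-r)N_1$ | $(i+q-r,\ i+2q-p-r,\ i+q-p)$ |
| $p,r\le q\le p+r$, $i\ge q-p$ | $(q-p)W+(i-q+p)Q+(q-r)N_1$ | $(i+q-r,\ i+2q-p-r,\ i+q-p)$ |
| $p\le q\le r$, $2p+r\le2q$ | $pW+(r-q)L_3+(2q-2p-r)L_1$ | $(p,\ 2p+(r-q)+(2q-2p-r),\ 2p+2(r-q)+(2q-2p-r))$ |
| $p\le q\le r$, $2p+r\ge2q\ge p+r$ | $(2q-p-r)W+(2p+r-2q)Q+(r-q)L_3$ | $(p,\ 2(2q-p-r)+(2p+r-2q)+(r-q),\ 2(2q-p-r)+(2p+r-2q)+2(r-q))$ |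
| $p\le q\le r$, $p+r\ge2q$ | $pQ+(q-p)L_3+(p+r-2q)P_C[1]$ | $(p,\ q,\ p+2(q-p)+(p+r-2q))$ |
| $p\ge q\ge r$, $p+r\le2q$ | $(p-q)N_2+(2q-p-r)N_1+rQ$ | $(2(p-q)+(2q-p-r)+r,\ q,\ r)$ |
| $p\ge q\ge r$, $p+r\ge2q$ | $(q-r)N_2+rQ+(p+r-2q)P_1[1]$ | $(2(q-r)+r+(p+r-2q),\ q,\ r)$ |
| $p,r\ge q$ | $qQ+(p-q)P_1[1]+(r-q)P_C[1]$ | $(p,\ q,\ r)$ |

In rows 2 and 3, inserting $i=p+r-q$ gives $(p,q,r)$; in the other rows the sums simplify to $(p,q,r)$. The cases are exhaustive: either $p+r\le q$, or one of the four combinations of $p\lessgtr q$, $r\lessgtr q$ applies, and each is subdivided completely.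

**Step 8.4: the four opposite orthants.** We get these by a duality. The map $a\leftrightarrow a'$, $c\leftrightarrow c'$ extends to an anti-automorphism of $\Psi$ fixing the $e_i$. Indeed on paths it fixes $\alpha=aa'$, $\gamma=c'c$, $\tau=a'a$, hence also $cc'$, $c\alpha c'$, $\alpha^2$, $\tau^2$, $a'\gamma a$, and it interchanges $\gamma\alpha$ and $\alpha\gamma$. The duality $(-)^\vee=\operatorname{Hom}_\Psi(-,\Psi)$ between projective left and right modules sends $X^-\to X^+$ to the 2-term complex $(X^+)^\vee\to(X^-)^\vee$, which is $X^\vee[1]$, and $\operatorname{Hom}(X^\vee[1],X^\vee[2])\cong\operatorname{Hom}(X,X[1])$. Transporting right modules to left modules along the anti-automorphism, we get an operation on 2-term presilting complexes over $\Psi$ with $g\mapsto-g$. So the negatives of the four orthants $(+,+,+)$, $(+,+,-)$, $(+,-,-)$, $(-,+,-)$ are covered as well, and these are all eight. By Lemma A, $\Psi$ is $\tau$-tilting finite.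

**Proof of Theorem 1.** The algebra $\Psi$ has finitely many bricks. By Step 7.2 every brick over $\Lambda$ is a brick over $\Psi$, so $\Lambda$, hence $\mathcal B$, has finitely many bricks. The other two blocks of $kG$ are simple algebras, with one brick each. So $kG$ is $\tau$-tilting finite, while $R\cong C_4\wr C_2$ is not on the list, by Step 4.1. $\blacksquare$

**Proof of Theorem 2(b).** Section 2 shows that $SL_3(5)$ has hyperfocal subgroup $C_4\wr C_2$ and that $k\,SL_3(5)$ is $\tau$-tilting infinite. By Theorem 1, $k\,PSU_3(3)$, with an isomorphic hyperfocal subgroup, is $\tau$-tilting finite. $\blacksquare$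

## 9. Normal subgroups of $p$-power index

We prove Theorem 2(a); $p$ is again any prime.

**Step 9.1: if $\Lambda$ is $\tau$-tilting finite, the cones of its basic 2-term silting complexes cover $K_0(\operatorname{proj}\Lambda)_{\mathbb R}$.** This is the converse of the situation in Lemma A, and gives us complexes to induce. By (F1) there are finitely many indecomposable 2-term presilting complexes, so finitely many basic silting ones. By (F4) the cones spanned by the $g$-vectors of their summands are full-dimensional and simplicial. Let $F$ be their union, a closed set, and suppose $x\notin F$. Choose an interior point $y$ of some cone such that the segment $[y,x]$ avoids all faces of codimension at least $2$; a generic $y$ works, as each such face together with $x$ spans a set of codimension at least $1$. The last point of $[y,x]$ in $F$ is not interior to a cone, so it lies in the relative interior of a face of codimension one, which is the cone of an almost complete silting complex. By (F5) this has exactly two completions. If their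 cones lay on the same side of the face, their interiors would share a rational point; a multiple of it would be the $g$-vector of a sum of copies of all summands of either complex, and by (F2) the two silting complexes would coincide. So they lie on opposite sides, and $F$ contains a neighbourhood of the point, a contradiction.

**Step 9.2: every $v\in K_0(\operatorname{proj}kG)$ is induced from a $G$-invariant rational vector.** Let $N\trianglelefteq G$ have $p$-power index. By Green's indecomposability theorem, $\operatorname{Ind}=\operatorname{Ind}_N^G$ sends indecomposable projectives to indecomposable projectives. Each $P(D)$, $D$ a simple $kG$-module, arises: if $S\subseteq D|_N$ is simple then $\operatorname{Hom}_G(\operatorname{Ind}P(S),D)=\operatorname{Hom}_N(P(S),D)\ne0$, so $\operatorname{Ind}P(S)=P(D)$. So $\operatorname{Ind}:K_0(\operatorname{proj}kN)_{\mathbb Q}\to K_0(\operatorname{proj}kG)_{\mathbb Q}$ is onto. As $\operatorname{Ind}$ does not change under conjugation by $G$, averaging over $G$ shows that every $v\in K_0(\operatorname{proj}kG)$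 is $\operatorname{Ind}\theta$ with $\theta$ rational and $G$-invariant.

**Step 9.3: the induced complexes satisfy Lemma A.** Let $kN$ be $\tau$-tilting finite. By Step 9.1 and (F4), $\theta=\sum_im_ig(V_i)$ with $V=\bigoplus_iV_i$ a basic 2-term presilting complex over $kN$, $V_i$ indecomposable, and rational $m_i>0$. For $g\in G$ also $\theta=\sum_im_ig({}^gV_i)$. Clearing denominators, (F2) gives ${}^gV\cong V$. By Frobenius reciprocity and Mackey,
$$\operatorname{Hom}(\operatorname{Ind}V,\operatorname{Ind}V[1])=\bigoplus_{g\in G/N}\operatorname{Hom}(V,{}^gV[1])=0 .$$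
So $\operatorname{Ind}V$ is presilting and $v=\sum_im_ig(\operatorname{Ind}V_i)$ lies in its cone. There are finitely many such $V$, so Lemma A applies to $kG$, which is $\tau$-tilting finite.

**Step 9.4: the groups $G$ with $O^2(G)\cong PSU_3(3)\times K$.** Let $p=2$ and $N=O^2(G)\cong PSU_3(3)\times K$ with $|K|$ odd. As $kK$ is semisimple, $kN=k\,PSU_3(3)\otimes kK$ is a product of matrix algebras over $k\,PSU_3(3)$, so it is $\tau$-tilting finite by Theorem 1, and $kG$ is $\tau$-tilting finite by Step 9.3. The hyperfocal subgroup of $G$ is a Sylow $2$-subgroup of $N$, that is $C_4\wr C_2$. For $G=PSU_3(3)\times P$ with $P$ a $2$-group, $O^2(G)=PSU_3(3)$; the group $G_2(2)$ has a normal subgroup $PSU_3(3)$ of index $2$, which is $O^2(G_2(2))$ since it is simple. $\blacksquare$
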